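# A tower of spiked cubes, and the sharp mixed weak-type constant $[u]_{A_1}^2[v]_{A_1}$

## A tower of cubes with two families of spikes

Fix $n\ge1$ and two parameters $\varepsilon,\delta\in(0,1]$. All cubes have sides parallel to the axes, and $|x|_\infty=\max_i|x^i|$ is the sup norm. Put
$$K=\lfloor 1/(\varepsilon\delta)\rfloor ,\qquad Q_k=[0,2^{-k})^n\quad(k\ge0).$$
The cubes $Q_k$ shrink to the origin. For $1\le k\le K$ let $J_k$ be the interior of the far corner $[2^{-k-1},2^{-k})^n$ of $Q_k$. It is a cube with center $x_k=(3\cdot2^{-k-2},\dots,3\cdot 2^{-k-2})$ and half-side $\ell_k=2^{-k-2}$. Every coordinate of a point of $J_k$ exceeds $2^{-k-1}$, so $J_k\subset Q_k\setminus Q_{k+1}$, and the $J_k$ are pairwise disjoint. On this tower define two weights: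
$$u=\begin{cases}\left(\ell_k/|x-x_k|_\infty\right)^{n(1-\varepsilon)}&\text{on }J_k,\ 1\le k\le K,\\ 1&\text{elsewhere,}\end{cases}\qquad v(x)=|x|_\infty^{-n(1-\delta)}\,b(x),$$
$$b=\begin{cases}\min\left(2^{nk\delta},\,(\ell_k/|x-x_k|_\infty)^{n/2}\right)&\text{on }J_k,\ 1\le k\le K,\\ 1&\text{elsewhere.}\end{cases}$$

So $u$ has one steep spike in each $J_k$, with a nearly non-integrable singularity when $\varepsilon$ is small. The weight $v$ is a power weight centered at the origin, multiplied in each $J_k$ by a mild spike that sits at the same point $x_k$ and is cut off at height $2^{nk\delta}$.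

For a concrete picture take $n=1$, $\varepsilon=\frac12$, $\delta=1$. Then $K=2$, $J_1=(\frac14,\frac12)$, $J_2=(\frac18,\frac14)$, and $v=b$. On $J_1$ we have $u=(8|x-\frac38|)^{-1/2}$ and $v=\min(2,(8|x-\frac38|)^{-1/2})$.

The pair is built to refute a conjectured inequality for the dyadic maximal operator: the conjecture predicts a certain constant to be at most of order $\frac1{\varepsilon\delta}$ for this pair, and we shall see that it is at least of order $\frac1{\varepsilon^2\delta}$. The next section says which inequality.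

## $A_1$ weights, the dyadic maximal operator, and the conjectured bound $[u]_{A_1}[v]_{A_1}$

We write $\langle h\rangle_Q=\frac1{|Q|}\int_Qh$ and $h(E)=\int_Eh\,dx$.

**Definition (weights and $A_1$).** A weight on $\mathbb R^n$ is a locally integrable function $w$ with $w>0$ almost everywhere. Its $A_1$ constant is
$$[w]_{A_1}=\sup_Q\ \langle w\rangle_Q\left(\operatorname{ess\,inf}_Q w\right)^{-1},$$
the supremum over all cubes $Q\subset\mathbb R^n$, and $w\in A_1$ means $[w]_{A_1}<\infty$.

Always $[w]_{A_1}\ge1$, and the constant does not change if $w$ is translated, dilated, or multiplied by a positive number. On $\mathbb R$, the weight $|x|$ is not in $A_1$: on $(-r,r)$ its average is positive and its essential infimum is $0$. The weight $|x|^{-1/2}$ is in $A_1$ (Lemma 1 below). On $(-1,1)$ it has average $2$ and infimum $1$.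

**Definition (dyadic cubes and $M_d$).** A dyadic cube is a set $2^{-j}(m+[0,1)^n)$ with $j\in\mathbb Z$, $m\in\mathbb Z^n$. Two dyadic cubes are either nested or disjoint. The dyadic maximal operator is
$$M_dg(x)=\sup_{Q\ni x,\ Q\text{ dyadic}}\frac1{|Q|}\int_Q|g| .$$

For instance, on $\mathbb R$ let $g=\mathbf 1_{[0,1)}$. Then $M_dg=1$ on $[0,1)$. For $x\in[2^{j-1},2^j)$ with $j\ge1$, the smallest dyadic interval that contains $x$ and meets $[0,1)$ is $[0,2^j)$, so $M_dg(x)=2^{-j}$. For $x<0$ no dyadic interval containing $x$ meets $[0,1)$, so $M_dg(x)=0$.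

**Definition (mixed weak-type norm).** For a nonnegative measurable density $w$ put
$$\|h\|_{L^{1,\infty}(w)}=\sup_{t>0}t\,w(\{|h|>t\}),\qquad \|f\|_{L^1(w)}=\int_{\mathbb R^n}|f|\,w\,dx .$$
For weights $u,v$, let $N(u,v)\in[0,\infty]$ be the best constant in
$$\left\|\frac{M_d(fv)}{v}\right\|_{L^{1,\infty}(uv)}\le N(u,v)\,\|f\|_{L^1(uv)}\qquad\text{for all measurable }f .$$

The density $uv$ need not be locally integrable: on $\mathbb R$, $u=v=|x|^{-1/2}$ gives $uv=1/|x|$. This is why $w$ is only assumed measurable and nonnegative here.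

The problem comes from Sheldy Ombrosi, Carlos Perez and Jorgelina Recchi, "Quantitative weighted mixed weak-type inequalities for classical operators", arXiv:1408.4339 (2014). Two facts are known. First, with $c=c(n)$,
$$N(u,v)\le c\,[u]_{A_1}^2[v]_{A_1}^4\qquad\text{for all }u,v\in A_1. \tag{1}$$
Second, suppose a function $\varphi$ of two variables and a constant $c$ satisfy
$$\left\|\frac{M_d(fv)}{v}\right\|_{L^{1,\infty}(uv)}\le c\,\varphi([u]_{A_1},[v]_{A_1})\,\|f\|_{L^1(uv)}\qquad\text{for all }u,v\in A_1\text{ and all }f. \tag{2}$$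
Then $\varphi([u]_{A_1},[v]_{A_1})\ge c'[u]_{A_1}[v]_{A_1}$ with $c'>0$ independent of the weights. The conjecture says that this lower bound is the truth: there is $c=c(n)$ with
$$N(u,v)\le c\,[u]_{A_1}[v]_{A_1}\qquad\text{for all }u,v\in A_1. \tag{3}$$

We prove that (3) is false in every dimension, and that the sharp bound is $[u]_{A_1}^2[v]_{A_1}$.

**Theorem A (lower bound).** For all $\varepsilon,\delta\in(0,1]$ there are $u,v\in A_1$ with
$$\frac1\varepsilon\le[u]_{A_1}\le\frac{24^n}\varepsilon,\qquad\frac1\delta\le[v]_{A_1}\le\frac{2\cdot72^n}\delta,\qquad N(u,v)\ge\frac{2^{-4n-2}}{\varepsilon^2\delta}.$$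

**Corollary (the conjecture is false).** The bound (3) fails in every dimension. The dependence on $[u]_{A_1}$ must be at least quadratic, even when $[v]_{A_1}$ stays bounded.

Indeed, take $\delta=1$ in Theorem A. If (3) held, then $2^{-4n-2}\varepsilon^{-2}\le c\cdot\frac{24^n}\varepsilon\cdot2\cdot72^n$ for all $\varepsilon\in(0,1]$, which fails as $\varepsilon\to0$. The statement about quadratic dependence is made precise in Theorem C.

**Theorem B (upper bound).** For all $u,v\in A_1$, $\;N(u,v)\le1536\cdot2^n\,[u]_{A_1}^2[v]_{A_1}$.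

**Theorem C (sharpness).** There are $c_n,C_n>0$ such that for all $s\ge1$ and $t\ge2\cdot72^n$,
$$c_n\,s^2t\le\sup\{N(u,v):[u]_{A_1}\le s,\ [v]_{A_1}\le t\}\le C_n\,s^2t .$$
Moreover, if $\varphi$ is as in (2), then for the weights of Theorem A, $\varphi([u]_{A_1},[v]_{A_1})\ge c'[u]_{A_1}^2[v]_{A_1}$ with $c'>0$ independent of the weights. In particular, if $N(u,v)\le C[u]_{A_1}^\alpha[v]_{A_1}^\beta$ always, then $\alpha\ge2$ and $\beta\ge1$.

## Constant $v$, and a power weight $v$ with $u\equiv1$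

Suppose first that $[v]_{A_1}=1$. Then $\langle v\rangle_Q\le\operatorname{ess\,inf}_Qv$ for every cube, so $v$ equals its average a.e. on every cube, and $v$ is constant. The constant cancels in the definition of $N$, so $N(u,v)$ is the weak-type constant of $M_d$ on $L^1(u)$. We claim it is at most $[u]_{A_1}$. Let $g=|f|$ be bounded with compact support and let $\lambda>0$. Averages of $g$ over large cubes are small, so $\{M_dg>\lambda\}$ is the disjoint union of the maximal dyadic $Q$ with $\langle g\rangle_Q>\lambda$. For each of them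
$$u(Q)=\langle u\rangle_Q|Q|\le\frac1\lambda\int_Qg\,\langle u\rangle_Q\,dx\le\frac{[u]_{A_1}}\lambda\int_Qgu ,$$
because $\langle u\rangle_Q\le[u]_{A_1}\operatorname{ess\,inf}_Qu$. Summing over $Q$ gives $\lambda\,u(\{M_dg>\lambda\})\le[u]_{A_1}\int gu$, and monotone convergence gives it for general $f$. So for constant $v$ the bound is linear in $[u]_{A_1}$. This also shows that some lower restriction on $t$ is needed in Theorem C: at $t=1$ the growth is at most $s$, not $s^2$.

Next take $n=1$, $u\equiv1$, $v(x)=|x|^{-(1-\delta)}$. On $(-1,1)$ the average of $v$ is $1/\delta$ and its infimum is $1$. Together with Lemma 1 below this gives $1/\delta\le[v]_{A_1}\le3/\delta$. Test with an approximate point mass: $g=2^m\mathbf 1_{[0,2^{-m})}$ and $f=g/v$, so that $\|f\|_{L^1(uv)}=\int g=1$. For $x\in[2^{-k-1},2^{-k})$ with $0\le k\le m-1$, the interval $[0,2^{-k})$ gives $M_dg(x)\ge2^k$, while $v(x)\le2^{(k+1)(1-\delta)}\le2^{k+1}$. Hence $M_dg/v\ge\frac12>\frac14$ on $[2^{-m},1)$, and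
$$N(1,v)\ge\frac14\int_{2^{-m}}^1x^{\delta-1}dx=\frac{1-2^{-m\delta}}{4\delta}\ \longrightarrow\ \frac1{4\delta}\qquad(m\to\infty).$$
So one power of $[v]_{A_1}$ is necessary. The block $[2^{-k-1},2^{-k})$ has $v$-measure $2^{-k\delta}\cdot\frac{1-2^{-\delta}}\delta$. The fraction lies between $\frac12$ and $\ln2$, so about $1/\delta$ blocks have mass comparable to $1$, and after that the masses decay geometrically.

## Steep spikes of $u$ over a pure power weight stop at $\frac1{\varepsilon\delta}$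

It is natural to combine the two effects: keep the power weight $v_0=|x|_\infty^{-n(1-\delta)}$, and let $u$ have a spike in each of $L$ blocks $J_1,\dots,J_L$. Test again with a point mass near the origin, $g=|Q_{L+1}|^{-1}\mathbf 1_{Q_{L+1}}$, $f=g/v_0$. Since $u=1$ on $Q_{L+1}$, $\|f\|_{L^1(uv_0)}=1$.

On $J_k$ we have $M_dg=2^{nk}$. Indeed, a dyadic cube that contains a point of $J_k$ and meets $Q_{L+1}$ must contain $Q_{L+1}$, so it is one of the $Q_j$ with $j\le k$ or a larger dyadic cube containing $Q_0$, and the best choice is $Q_k$. On $J_k$ also $2^{nk(1-\delta)}\le v_0\le2^{n(k+1)(1-\delta)}$. So $M_dg/v_0\ge2^{-n}>2^{-n-1}$ there. By scaling and the integral (5) below, $u(J_k)=(2\ell_k)^n/\varepsilon=2^{-n(k+1)}/\varepsilon$. Hence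
$$\frac{2^{-n}}{\varepsilon}\,2^{-nk\delta}\ \le\ uv_0(J_k)\ \le\ \frac1\varepsilon\,2^{-n(k+1)\delta}.$$
With $L=\lfloor1/\delta\rfloor\ge\frac1{2\delta}$, each term is at least $2^{-2n}/\varepsilon$, and we get $N(u,v_0)\ge2^{-n-1}\cdot\frac1{2\delta}\cdot\frac{2^{-2n}}\varepsilon=\frac{2^{-3n-2}}{\varepsilon\delta}$, exactly the growth that (3) allows.

Adding more blocks does not help: for every $L$,
$$\sum_{k\le L}uv_0(J_k)\le\frac1\varepsilon\sum_{k\ge1}2^{-k\delta}=\frac1{\varepsilon(2^\delta-1)}\le\frac2{\varepsilon\delta}.$$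
Other levels do not help either. On $J_k$ the quotient is at most $2^{nk\delta}$, so at level $\lambda$ only the $k$ with $2^{nk\delta}>\lambda$ count. If $k_0$ is the first of these, then $\lambda\sum_{k\ge k_0}uv_0(J_k)\le\frac1\varepsilon\sum_{j\ge0}2^{-n(j+1)\delta}\le\frac2{\varepsilon\delta}$. The obstruction is the factor $2^{-nk\delta}$: on $J_k$ the weight $v_0$ has size $2^{nk(1-\delta)}$, while the level set would tolerate $v\approx2^{nk}$.

One could multiply $v_0$ by $2^{nk\delta}$ on all of $J_k$, for $k\le K$. Then $v\ge2^{nk}$ on $J_k$, so $v(J_k)\ge2^{-n}$ and $\langle v\rangle_{Q_1}\ge2^n\cdot K2^{-n}=K$. On $J_1\subset Q_1$, however, $v\le2^{2n(1-\delta)}2^{n\delta}\le4^n$. So $[v]_{A_1}\ge4^{-n}K$. With $K\approx\frac1{\varepsilon\delta}$ blocks, each of mass about $\frac1\varepsilon$, the total $\frac1{\varepsilon^2\delta}$ is then only of order $[u]_{A_1}[v]_{A_1}$ again.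

The way out is that $v$ has to be raised only where $u$ has its mass. The spike of $u$ is so steep that a small concentric cube of relative radius $r$ carries the fraction $r^{n\varepsilon}$ of $u(J_k)$. So we raise $v$ by $2^{nk\delta}$ only on the cube of relative radius $r=2^{-2k\delta}$. The $u$-mass kept is the fraction $2^{-2nk\delta\varepsilon}\ge2^{-2n}$, as long as $k\delta\varepsilon\le1$. The raise is embedded in a spike $|y|_\infty^{-n/2}$, whose average over $\{|y|_\infty<1\}$ is $2$ by (5). This suggests that it costs only a dimensional factor in the $A_1$ constant, which is what Lemma 2 proves. The number of useful blocks grows from $1/\delta$ to $1/(\varepsilon\delta)$. This is the weight $v$ of the first section, and the cutoff at $2^{nk\delta}$ is there to keep $v\lesssim2^{nk}$ on $J_k$, so that no point of $J_k$ leaves the level set.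

## The $A_1$ constants of power weights and of glued spikes

**Lemma 1.** For $\theta\in(0,1]$ let $p_\theta(y)=|y|_\infty^{-n(1-\theta)}$. Then $[p_\theta]_{A_1}\le3^n/\theta$. For $T\ge1$, also $[\min(T,p_\theta)]_{A_1}\le3^n/\theta$.

**Proof.** We first compute the mass of a centered cube. Since $|\{|y|_\infty\le s\}|=(2s)^n$ has derivative $n2^ns^{n-1}$,
$$\int_{|y|_\infty\le r}p_\theta=n2^n\int_0^rs^{n\theta-1}\,ds=\frac{2^nr^{n\theta}}\theta .\tag{5}$$
Now let $Q$ have center $c$ and side $L$, so $|y-c|_\infty\le L/2$ on $Q$.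

If $|c|_\infty\ge L$, then $|y-c|_\infty\le\frac12|c|_\infty$, so $\frac12|c|_\infty\le|y|_\infty\le\frac32|c|_\infty$ on $Q$, and $\sup_Qp_\theta\le3^{n(1-\theta)}\inf_Qp_\theta\le3^n\inf_Qp_\theta$.

If $|c|_\infty<L$, then $Q\subset\{|y|_\infty\le\frac32L\}$. By (5), $\langle p_\theta\rangle_Q\le L^{-n}\,2^n(\frac32L)^{n\theta}/\theta=2^n(\frac32)^{n\theta}L^{-n(1-\theta)}/\theta$, while $\inf_Qp_\theta\ge(\frac32L)^{-n(1-\theta)}$. The quotient is at most $2^n(\frac32)^{n\theta+n(1-\theta)}/\theta=3^n/\theta$.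

For the truncation put $A=3^n/\theta\ge1$. Then
$$\langle\min(T,p_\theta)\rangle_Q\le\min(T,\langle p_\theta\rangle_Q)\le\min(T,A\inf_Qp_\theta)\le A\min(T,\inf_Qp_\theta)=A\inf_Q\min(T,p_\theta).\qquad\square$$

The next lemma lets us insert one spike per cube into a weight that is nearly constant on each cube. The number of inserted spikes does not enter the bound.

**Lemma 2 (gluing).** Let $J_k=\{|x-x_k|_\infty<\ell_k\}$ be finitely many pairwise disjoint cubes. Let $w\in A_1$ satisfy $\sup_{J_k}w\le2^n\inf_{J_k}w$ for all $k$. Let $\beta_k$ be weights on $\mathbb R^n$ with $[\beta_k]_{A_1}\le A$, $\beta_k\ge1$ on $\{|y|_\infty<1\}$, $\operatorname{ess\,inf}_{|y|_\infty<1}\beta_k=1$, and $\beta_k\le2^n$ on $\{\frac12\le|y|_\infty<1\}$. Put $b(x)=\beta_k((x-x_k)/\ell_k)$ on $J_k$ and $b=1$ off $\bigcup J_k$. Then $[wb]_{A_1}\le8^nA\,[w]_{A_1}$.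

**Proof.** All infima are essential, and $A\ge1$. Let $Q$ be a cube.

**Case 1: $Q\subset J_k$ for some $k$.** Here we use the $A_1$ condition of the single spike, which is invariant under translation and dilation:
$$\langle wb\rangle_Q\le\sup_{J_k}w\cdot A\inf_Qb\le2^nA\inf_Qw\,\inf_Qb\le2^nA\inf_Q(wb).$$

**Case 2: $Q$ is contained in no $J_k$.** Here we show that inserting $b$ raises the mass of $Q$ by a bounded factor, one $J_k$ at a time. Let $Q\cap J_k\ne\emptyset$.

Suppose $Q$ misses the half-size cube $\{|x-x_k|_\infty<\ell_k/2\}$. Then $b\le2^n$ on $Q\cap J_k$, and $\int_{Q\cap J_k}wb\le2^nw(Q\cap J_k)$.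

Otherwise $Q$ contains a point $p$ of the half-size cube, and a point $q\notin J_k$. Some coordinate satisfies $|q^i-x_k^i|\ge\ell_k$, while $|p^i-x_k^i|<\ell_k/2$, so the side of $Q$ is at least $\ell_k/2$. In each coordinate $i$, the side interval $I$ of $Q$ has length at least $\ell_k/2$ and contains $p^i\in(x_k^i-\frac{\ell_k}2,x_k^i+\frac{\ell_k}2)$. If $I$ stays inside $(x_k^i-\ell_k,x_k^i+\ell_k)$, it meets this interval in its full length. If $I$ leaves it on one side, then $I$ contains everything from $p^i$ to the endpoint on that side, a length greater than $\ell_k/2$. In all cases the intersection has length at least $\ell_k/2$, so $|Q\cap J_k|\ge(\ell_k/2)^n=4^{-n}|J_k|$. Since $\operatorname{ess\,inf}_{J_k}b=1$, we have $\int_{J_k}b\le A|J_k|$, and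
$$\int_{Q\cap J_k}wb\le\sup_{J_k}w\int_{J_k}b\le2^n\inf_{J_k}w\cdot A\,4^n|Q\cap J_k|\le8^nA\,w(Q\cap J_k).$$
Summing over $k$ and adding the part of $Q$ where $b=1$,
$$\int_Qwb\le8^nA\,w(Q)\le8^nA\,[w]_{A_1}|Q|\inf_Qw\le8^nA\,[w]_{A_1}|Q|\inf_Q(wb),$$
where the last inequality uses $b\ge1$. $\square$

## Proof of Theorem A: $1/(\varepsilon\delta)$ blocks of mass $1/\varepsilon$

Let $u,v,b,K,J_k$ be as in the first section. Since $1/(\varepsilon\delta)\ge1$, we have $K\ge\frac1{2\varepsilon\delta}$.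

**Step 1: upper bounds for the $A_1$ constants.** This step verifies that the spikes are cheap. On $J_k$, $u$ is the rescaled copy of $p_\varepsilon$. On $\{|y|_\infty<1\}$ we have $p_\varepsilon\ge1$ with essential infimum $1$, and $p_\varepsilon\le2^{n(1-\varepsilon)}\le2^n$ for $|y|_\infty\ge\frac12$. Lemma 2 with $w=1$, $\beta_k=p_\varepsilon$, $A=3^n/\varepsilon$ gives $[u]_{A_1}\le24^n/\varepsilon$.

For $v$ use $w=p_\delta$. On $J_k$ we have $2^{-k-1}\le|x|_\infty\le2^{-k}$, so $p_\delta$ varies there by a factor at most $2^n$. Let $\beta_k=\min(2^{nk\delta},p_{1/2})$. It is at least $1$ on $\{|y|_\infty<1\}$ because $2^{nk\delta}\ge1$. Its essential infimum there is $1$ because $p_{1/2}\to1$ as $|y|_\infty\to1$. It is at most $2^{n/2}$ for $|y|_\infty\ge\frac12$. By Lemma 1, $[\beta_k]_{A_1}\le2\cdot3^n=:A$. Lemma 2 gives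
$$[v]_{A_1}\le8^n\cdot2\cdot3^n\cdot\frac{3^n}\delta=\frac{2\cdot72^n}\delta .$$

**Step 2: lower bounds for the $A_1$ constants.** These show that the constants really have sizes $1/\varepsilon$ and $1/\delta$. By (5) with $r=1$, $\langle u\rangle_{J_1}=1/\varepsilon$, and $\operatorname{ess\,inf}_{J_1}u=1$, so $[u]_{A_1}\ge1/\varepsilon$. On $(-1,1)^n$ the average of $v$ is at least that of $p_\delta$, which is $1/\delta$. All $J_k$ lie in $[0,\frac12]^n$, so near the boundary of $(-1,1)^n$ we have $b=1$ and $v=p_\delta\to1$. Thus $\operatorname{ess\,inf}_{(-1,1)^n}v\le1$ and $[v]_{A_1}\ge1/\delta$.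

**Step 3: the level set contains every $J_k$.** This is where the cutoff of $b$ is used. Let $g=|Q_{K+1}|^{-1}\mathbf 1_{Q_{K+1}}$ and $f=g/v$. For $k\le K$ the cube $J_k$ is disjoint from $Q_{k+1}\supset Q_{K+1}$, so $u=1$ on $Q_{K+1}$ and $\|f\|_{L^1(uv)}=\int gu=1$. For $1\le k\le K$ and $x\in J_k\subset Q_k$,
$$M_d(fv)(x)=M_dg(x)\ge\langle g\rangle_{Q_k}=2^{nk},\qquad v(x)\le2^{n(k+1)(1-\delta)}\,2^{nk\delta}\le2^n\,2^{nk}.$$
Hence $M_d(fv)/v\ge2^{-n}>2^{-n-1}$ on $\bigcup_{k\le K}J_k$.

**Step 4: each $J_k$ has mass at least $2^{-3n}/\varepsilon$.** This is where the raised part of $v$ pays off. Let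
$$B_k=\{|x-x_k|_\infty<\ell_k2^{-2k\delta}\}\subset J_k .$$
On $B_k$ we have $(\ell_k/|x-x_k|_\infty)^{n/2}>2^{nk\delta}$, so $b=2^{nk\delta}$. Also $|x|_\infty\le2^{-k}$ gives $|x|_\infty^{-n(1-\delta)}\ge2^{nk(1-\delta)}$. So $v\ge2^{nk}$ on $B_k$. By (5) and scaling, $u(B_k)=\ell_k^n\cdot2^n2^{-2nk\delta\varepsilon}/\varepsilon$. Since $2\ell_k=2^{-k-1}$ and $k\delta\varepsilon\le K\delta\varepsilon\le1$,
$$uv(J_k)\ge2^{nk}u(B_k)=2^{nk}\,\frac{(2\ell_k)^n}\varepsilon\,2^{-2nk\delta\varepsilon}=\frac{2^{-n}}\varepsilon\,2^{-2nk\delta\varepsilon}\ge\frac{2^{-3n}}\varepsilon .$$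
In the example $n=1$, $\varepsilon=\frac12$, $\delta=1$, the cube $B_1$ is the interval of radius $\frac1{32}$ about $\frac38$, $v=2$ on it, $u(B_1)=2\int_0^{1/32}(8s)^{-1/2}ds=\frac14$, and so $uv(J_1)\ge\frac12$, in agreement with the formula.

**Step 5: summation.** With level $2^{-n-1}$ and $\|f\|_{L^1(uv)}=1$,
$$N(u,v)\ge2^{-n-1}\,uv\Big(\bigcup_{k=1}^KJ_k\Big)\ge2^{-n-1}\,K\,\frac{2^{-3n}}\varepsilon\ge\frac{2^{-4n-2}}{\varepsilon^2\delta}.\qquad\blacksquare$$

## A quantitative $A_\infty$ estimate for $A_1$ weights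

We turn to Theorem B. The $A_1$ condition, applied to the countably many dyadic cubes, gives for a weight $w\in A_1$ and for a.e. $x$
$$\langle w\rangle_Q\le[w]_{A_1}w(x)\qquad\text{for all dyadic }Q\ni x .\tag{6}$$

The following lemma says that small subsets of a cube have small $u$-measure, with a power gain of exponent about $1/[u]_{A_1}$. This is one of the two sources of the square in $[u]_{A_1}^2$.

**Lemma 3.** Let $u\in A_1$ and $\eta=\frac\gamma{1+\gamma}$ with $\gamma=\frac1{2^{n+1}[u]_{A_1}}$. Then $u(S)\le2u(Q)\left(|S|/|Q|\right)^\eta$ for every dyadic $Q$ and measurable $S\subset Q$. Moreover $1/\eta\le2^{n+2}[u]_{A_1}$ and $\eta\le1$.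

**Proof.** The plan is a reverse Hölder inequality, followed by Hölder. For $x\in Q$ let $m(x)=\sup\langle u\rangle_{Q'}$ over dyadic $Q'$ with $x\in Q'\subset Q$. Then $u\le m\le[u]_{A_1}u$ a.e. on $Q$, by Lebesgue differentiation and (6).

Let $\lambda\ge\langle u\rangle_Q$. The set $\{m>\lambda\}\subset Q$ is the disjoint union of the maximal dyadic $Q'\subset Q$ with $\langle u\rangle_{Q'}>\lambda$. Such a $Q'$ is not $Q$, so its dyadic parent lies in $Q$ and has average at most $\lambda$; hence $\langle u\rangle_{Q'}\le2^n\lambda$. Summing,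
$$u(\{m>\lambda\})\le2^n\lambda\,|\{m>\lambda\}| .$$
Let $H>\langle u\rangle_Q$. By the layer-cake formula, with the integral split at $\langle u\rangle_Q$ and the trivial bound $u(\{m>\lambda\})\le u(Q)$ on the lower part,
$$\int_Q\min(m,H)^\gamma u=\int_0^H\gamma\lambda^{\gamma-1}u(\{m>\lambda\})\,d\lambda\le\langle u\rangle_Q^\gamma u(Q)+2^n\gamma\int_0^H\lambda^\gamma|\{m>\lambda\}|\,d\lambda .$$
The last term equals $\frac{2^n\gamma}{1+\gamma}\int_Q\min(m,H)^{1+\gamma}$. Since $\min(m,H)^{1+\gamma}\le\min(m,H)^\gamma\,[u]_{A_1}u$, it is at most $2^n\gamma[u]_{A_1}\int_Q\min(m,H)^\gamma u=\frac12\int_Q\min(m,H)^\gamma u$. This is finite, being at most $\frac12H^\gamma u(Q)$, so it can be absorbed. Letting $H\to\infty$,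
$$\int_Qu^{1+\gamma}\le\int_Qm^\gamma u\le2\langle u\rangle_Q^\gamma u(Q)=2\langle u\rangle_Q^{1+\gamma}|Q| .$$
By Hölder with exponents $\frac{1+\gamma}\gamma$ and $1+\gamma$, and $\frac1{1+\gamma}=1-\eta$,
$$u(S)\le|S|^\eta\left(2\langle u\rangle_Q^{1+\gamma}|Q|\right)^{1/(1+\gamma)}\le2\langle u\rangle_Q|S|^\eta|Q|^{1-\eta}=2u(Q)\left(\frac{|S|}{|Q|}\right)^\eta .$$
Finally $\gamma\le1$ gives $\eta\ge\gamma/2$, so $1/\eta\le2/\gamma=2^{n+2}[u]_{A_1}$, and $\eta\le1$ is clear. $\square$

## Level pairs, principal cubes, and the sum over $\tau$: proof of Theorem B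

**Step 1: reduction to one level and nice $g$.** This step removes the level parameter and makes maximal cubes available. Put $g=|f|v$, so $\int gu=\|f\|_{L^1(uv)}$. Replacing $f$ by $f/\lambda$ brings level $\lambda$ to level $1$, so it suffices to prove
$$uv(E)\le1536\cdot2^n[u]_{A_1}^2[v]_{A_1}\int gu,\qquad E=\{M_dg>v\},\tag{7}$$
when $\int gu<\infty$. Let $g_N=\min(g,N)\mathbf 1_{B(0,N)}\uparrow g$. Then $M_dg_N\uparrow M_dg$, so the sets $\{M_dg_N>v\}$ increase to $E$. By monotone convergence we may assume that $g$ is bounded with compact support.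

**Step 2: slicing by the size of $v$.** This step replaces $v$ by powers of $2$ and $E$ by pieces of dyadic cubes. For $k\in\mathbb Z$ put $E_k=E\cap\{2^k\le v<2^{k+1}\}$. On $E_k$ we have $M_dg>v\ge2^k$. Averages of $g$ over dyadic cubes tend to $0$ as $|Q|\to\infty$, so $\{M_dg>2^k\}$ is the disjoint union of the family $\mathcal M_k$ of maximal dyadic cubes with $\langle g\rangle_Q>2^k$. Let
$$\Gamma=\{(Q,k):Q\in\mathcal M_k,\ |Q\cap E_k|>0\}.$$
Since $0<v<\infty$ a.e. and $v<2^{k+1}$ on $E_k$,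
$$uv(E)\le2\sum_{(Q,k)\in\Gamma}2^k\,u(Q\cap E_k).\tag{8}$$
The sets $Q\cap E_k$, $(Q,k)\in\Gamma$, are pairwise disjoint: for different $k$ the $E_k$ are disjoint, and for the same $k$ the cubes are. For the same reason,
$$\text{for fixed }x,\text{ the pairs }(Q,k)\in\Gamma\text{ with }x\in Q\text{ have distinct }k .\tag{9}$$
It suffices to bound the sum in (8) over an arbitrary finite $\Gamma_0\subset\Gamma$, with a bound independent of $\Gamma_0$.

**Step 3: principal cubes for $u$.** The pairs involve nested cubes $Q$ with very different averages $\langle u\rangle_Q$. This step groups the cubes so that within a group $\langle u\rangle_Q$ can be replaced by one number. Let $\mathcal Q=\{Q:(Q,k)\in\Gamma_0\text{ for some }k\}$, a finite family. Put into $\mathcal P$ the maximal cubes of $\mathcal Q$ and, recursively, for each $P\in\mathcal P$ its children: the maximal cubes $Q\in\mathcal Q$ with $Q\subsetneq P$ and $\langle u\rangle_Q>2\langle u\rangle_P$. For $Q\in\mathcal Q$ let $\pi(Q)$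 be the smallest $P\in\mathcal P$ containing $Q$. Then
$$\langle u\rangle_Q\le2\langle u\rangle_{\pi(Q)} .\tag{10}$$
Indeed, let $P=\pi(Q)$. If (10) failed, then $Q\subsetneq P$, and $Q$ would lie in a child of $P$, which is a smaller cube of $\mathcal P$ containing $Q$.

Next we sum over $\mathcal P$. Fix $x$. The maximal cubes of $\mathcal Q$ are disjoint, and so are the children of a given cube. A child containing $x$ has a parent containing $x$. So by induction each generation of $\mathcal P$ has at most one cube containing $x$, and the cubes of $\mathcal P$ containing $x$ form a chain in which each is a child of the previous one. Along the chain the averages $\langle u\rangle_P$ more than double at each step, so their sum is at most twice the largest. By (6), for a.e. $x$,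
$$\sum_{P\in\mathcal P,\ P\ni x}\langle u\rangle_P\le2\max_{P\in\mathcal P,\ P\ni x}\langle u\rangle_P\le2[u]_{A_1}u(x),\tag{11}$$
where the sum is $0$ if no $P$ contains $x$. This is the second source of the square in $[u]_{A_1}^2$.

**Step 4: sorting the pairs by $\tau$.** This step measures how far the level $2^k$ lies above the minimum of $v$ on $Q$. Let $m(Q)=\operatorname{ess\,inf}_Qv$, which is positive since $0<\langle v\rangle_Q\le[v]_{A_1}m(Q)$. For $(Q,k)\in\Gamma_0$ the set $Q\cap E_k$ has positive measure and $v<2^{k+1}$ on it, so $m(Q)<2^{k+1}$. Hence there is a unique integer $\tau\ge0$ with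
$$2^\tau m(Q)\le2^{k+1}<2^{\tau+1}m(Q).\tag{12}$$
Fix $P\in\mathcal P$, and let $\Gamma_{P,\tau}$ be the set of pairs in $\Gamma_0$ with $\pi(Q)=P$ and this $\tau$. Let $\mathcal R_\tau$ be the maximal cubes among $\{Q:(Q,k)\in\Gamma_{P,\tau}\}$. They are disjoint and contained in $P$. For $R\in\mathcal R_\tau$ choose $k_R$ with $(R,k_R)\in\Gamma_{P,\tau}$. By (12) and $2^{k_R}<\langle g\rangle_R$,
$$v(R)\le[v]_{A_1}m(R)|R|\le[v]_{A_1}2^{1-\tau}2^{k_R}|R|\le2^{1-\tau}[v]_{A_1}\,g(R),$$
and therefore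
$$\sum_{R\in\mathcal R_\tau}v(R)\le2^{1-\tau}[v]_{A_1}\,g(P).\tag{13}$$

**Step 5: all pairs with given $\tau$.** This step bounds the unweighted sum $\sum2^k|Q|$, with no loss and no gain in $\tau$. For a.e. $x$, (9) says that $\sum_{(Q,k)\in\Gamma_{P,\tau},\,Q\ni x}2^k$ is a sum of distinct powers of $2$, so it is at most twice its largest term. By (12) that term is at most $2^\tau m(Q)\le2^\tau v(x)$ for the corresponding $Q\ni x$. The sum vanishes off $\bigcup\mathcal R_\tau$. Integrating in $x$ and using (13),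
$$\sum_{(Q,k)\in\Gamma_{P,\tau}}2^k|Q|\le2^{\tau+1}\sum_{R\in\mathcal R_\tau}v(R)\le4[v]_{A_1}\,g(P).\tag{14}$$

We need to sum over $\tau$, so decay has to come from $u(Q\cap E_k)$. Write $\sigma=|Q\cap E_k|/|Q|$. Lemma 3 and (10) give
$$u(Q\cap E_k)\le2\langle u\rangle_Q|Q|\,\sigma^\eta\le4\langle u\rangle_P|Q|\,\sigma^\eta .\tag{15}$$
The direct way to make $\sigma$ small is Chebyshev: by (12), $|Q\cap E_k|\le2^{-k}v(Q)\le2^{-k}[v]_{A_1}m(Q)|Q|\le2^{1-\tau}[v]_{A_1}|Q|$. So $\sigma\le\min(1,2^{1-\tau}[v]_{A_1})$. But this says nothing until $2^\tau$ exceeds $2[v]_{A_1}$. With $\tau_0$ the least integer $\ge\log_2(2[v]_{A_1})$, (14) then gives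
$$\sum_{\tau\ge0}4\min(1,2^{1-\tau}[v]_{A_1})^\eta\le4\tau_0+\frac4{1-2^{-\eta}}\le8+4\log_2[v]_{A_1}+\frac8\eta ,$$
where $1-2^{-\eta}\ge\eta/2$ by concavity. Carried through (15) and (11), this proves a bound of the form $C_n[u]_{A_1}[v]_{A_1}([u]_{A_1}+\log_2[v]_{A_1})$, with a logarithm that is not controlled by $[u]_{A_1}$. The loss comes from pairs with moderate $\tau$ and $\sigma$ close to $1$. For those pairs, though, the sets $Q\cap E_k$ are disjoint and fill a good part of the cubes, so (14) is wasteful for them. The next step exploits this.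

**Step 6: pairs with $\sigma>2^{-\tau/2}$.** This step improves (14) by $2^{-\tau/2}$ for the pairs where $\sigma$ is not small. Since $v\ge2^k$ on $E_k$, we have $2^k|Q|<2^{\tau/2}2^k|Q\cap E_k|\le2^{\tau/2}v(Q\cap E_k)$. The sets $Q\cap E_k$ are disjoint and lie in $\bigcup\mathcal R_\tau$. By (13),
$$\sum_{\substack{(Q,k)\in\Gamma_{P,\tau}\\ \sigma>2^{-\tau/2}}}2^k|Q|\le2^{\tau/2}\sum_{(Q,k)\in\Gamma_{P,\tau}}v(Q\cap E_k)\le2^{\tau/2}\sum_{R\in\mathcal R_\tau}v(R)\le2^{1-\tau/2}[v]_{A_1}\,g(P).\tag{16}$$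

**Step 7: summing over $\tau$ for fixed $P$.** This step combines the two regimes. In (15), if $\sigma\le2^{-\tau/2}$, use $\sigma^\eta\le2^{-\tau\eta/2}$ and (14). If $\sigma>2^{-\tau/2}$, use $\sigma^\eta\le1$ and (16). This gives
$$\sum_{\substack{(Q,k)\in\Gamma_0\\ \pi(Q)=P}}2^ku(Q\cap E_k)\le4\langle u\rangle_P[v]_{A_1}\,g(P)\sum_{\tau\ge0}\left(4\cdot2^{-\tau\eta/2}+2\cdot2^{-\tau/2}\right).$$
The function $1-2^{-x}$ is concave, vanishes at $0$ and equals $\frac12$ at $1$, so $1-2^{-x}\ge x/2$ on $[0,1]$. With $x=\eta/2$, $\sum_\tau2^{-\tau\eta/2}=(1-2^{-\eta/2})^{-1}\le4/\eta$. Also $\sum_\tau2^{-\tau/2}=(1-2^{-1/2})^{-1}<4$. Since $\eta\le1$ and $1/\eta\le2^{n+2}[u]_{A_1}$, the right side is at most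
$$4\left(\frac{16}\eta+8\right)\langle u\rangle_P[v]_{A_1}\,g(P)\le\frac{96}\eta\,\langle u\rangle_P[v]_{A_1}\,g(P)\le96\cdot2^{n+2}[u]_{A_1}[v]_{A_1}\langle u\rangle_P\,g(P).$$

**Step 8: summing over $P$.** Here (11) turns the averages $\langle u\rangle_P$ into $u(x)$:
$$\sum_{(Q,k)\in\Gamma_0}2^ku(Q\cap E_k)\le96\cdot2^{n+2}[u]_{A_1}[v]_{A_1}\int g(x)\sum_{P\in\mathcal P,\ P\ni x}\langle u\rangle_P\,dx\le192\cdot2^{n+2}[u]_{A_1}^2[v]_{A_1}\int gu .$$
This does not depend on $\Gamma_0$, so it holds for the full sum in (8). Then (8) gives (7) with the constant $2\cdot192\cdot2^{n+2}=1536\cdot2^n$. $\blacksquare$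

## Joint growth $s^2t$ and optimal exponents: proof of Theorem C

**Step 1: the two-sided estimate of the supremum.** The upper bound is Theorem B, with $C_n=1536\cdot2^n$. For the lower bound we choose parameters in Theorem A that meet the constraints $s$ and $t$. Put $\delta=2\cdot72^n/t$, which lies in $(0,1]$ because $t\ge2\cdot72^n$; then $[v]_{A_1}\le t$. If $s\ge24^n$, put $\varepsilon=24^n/s$, so $[u]_{A_1}\le s$. If $s<24^n$, put $\varepsilon=1$; in the construction $u\equiv1$ for $\varepsilon=1$, so $[u]_{A_1}=1\le s$. In both cases $\varepsilon^{-1}\ge24^{-n}s$, and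
$$N(u,v)\ge\frac{2^{-4n-2}}{\varepsilon^2\delta}\ge2^{-4n-2}\,24^{-2n}\,\frac{1}{2\cdot72^n}\,s^2t=:c_n\,s^2t .$$

**Step 2: the statement about $\varphi$.** Here we convert $\varepsilon,\delta$ back into $A_1$ constants. If (2) holds, then $N(u,v)\le c\,\varphi([u]_{A_1},[v]_{A_1})$ by the definition of $N$. For the weights of Theorem A we have $\varepsilon^{-1}\ge24^{-n}[u]_{A_1}$ and $\delta^{-1}\ge[v]_{A_1}/(2\cdot72^n)$, so
$$\varphi([u]_{A_1},[v]_{A_1})\ge c^{-1}N(u,v)\ge c^{-1}2^{-4n-2}\varepsilon^{-2}\delta^{-1}\ge c'\,[u]_{A_1}^2[v]_{A_1},\qquad c'=c^{-1}2^{-4n-2}\,\frac{24^{-2n}}{2\cdot72^n}.$$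

**Step 3: the exponents.** We separate the two parameters. Suppose $N(u,v)\le C[u]_{A_1}^\alpha[v]_{A_1}^\beta$ always. Take $\delta=1$. Then $1\le[v]_{A_1}\le2\cdot72^n$, so $[v]_{A_1}^\beta$ is bounded. Since $\varepsilon^{-1}\le[u]_{A_1}\le24^n\varepsilon^{-1}$, we have $[u]_{A_1}^\alpha\le C'\varepsilon^{-\alpha}$, where the upper bound on $[u]_{A_1}$ is used if $\alpha\ge0$ and the lower bound if $\alpha<0$. Thus $2^{-4n-2}\varepsilon^{-2}\le C''\varepsilon^{-\alpha}$ for all $\varepsilon\in(0,1]$, and $\varepsilon\to0$ gives $\alpha\ge2$.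

Now take $\varepsilon=1$. Then $u\equiv1$ and $[u]_{A_1}=1$. In the same way $\delta^{-1}\le[v]_{A_1}\le2\cdot72^n\delta^{-1}$ gives $[v]_{A_1}^\beta\le C'\delta^{-\beta}$, so $2^{-4n-2}\delta^{-1}\le C''\delta^{-\beta}$ for all $\delta\in(0,1]$, and $\delta\to0$ gives $\beta\ge1$. $\blacksquare$
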